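# A vertex of degree $D$ as a cylinder of circumference $D$: equilateral type against vertex extremal length

## 1. A cone of $D$ triangles unrolled into a cylinder

Glue $D\ge 3$ Euclidean equilateral triangles of side $1$ cyclically around a common corner $v$. The result is a flat cone with apex $v$ and total angle $D\pi/3$, bounded by a closed polygon of $D$ unit edges. In polar coordinates around $v$ the metric is $dr^2+r^2d\theta^2$. With $t=\ln r$ it becomes $r^2(d\theta^2+dt^2)$, so away from the apex the cone is conformally a half-infinite cylinder whose circumference is proportional to $D$, and the apex has moved to infinity. The rim of the cone is not a circle, so these coordinates give the cylinder a slightly wavy end. We straighten it, at the price of a bounded distortion.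

**Definition (cell).** A *cell* $Q$ with center $v$ and $D\ge3$ sectors is a cyclic gluing, along bounding radii, of $D$ flat sectors $\{0\le r\le R(\theta),\ 0\le\theta\le\pi/3\}$. Here $R>0$ is continuous and piecewise smooth, $R(0)=R(\pi/3)$, and $|R'/R|\le 1/\sqrt3$. Let $C_D=(\mathbb R/D\mathbb Z)\times[0,\infty)$ with coordinates $(x,h)$. On the $i$-th sector put
$$\psi(r,\theta)=\Bigl(i+\tfrac3\pi\theta,\ \tfrac3\pi\ln\frac{R(\theta)}{r}\Bigr).\tag{1}$$
Since $R(0)=R(\pi/3)$, the formulas on consecutive sectors agree on the common radius. So $\psi$ is a homeomorphism $Q\setminus\{v\}\to C_D$. It maps $\partial Q$ to $h=0$ and sends $v$ to $h=\infty$.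

If $R$ were constant, $\psi$ would be a complex logarithm up to scaling and reflection, hence conformal or anticonformal. We use two kinds of cells, in which $R$ is not constant.

**Coned polygons.** Let $M$ be a locally finite planar map tiling the plane, without loops or multiple edges, whose faces are bounded by simple cycles. Add a vertex, called a *hub*, in each face, and join it to all boundary vertices of that face. Call the new graph $\mathcal T$. It comes from a simplicial triangulation of the plane: a hub is joined to a given boundary vertex once, because the boundary cycle is simple, and two vertices of $M$ are joined at most once, because $M$ is simple. So edges are determined by their endpoints. A triangle consists of a hub and an edge of its face, so triangles are determined by their vertices, and two distinct triangles that share two vertices share the unique edge between them. A face of $M$ with $D$ sides gives a hub of degree $D$. A vertex of $M$ with $M$-degree $k$ lies on $k$ faces, so its degree in $\mathcal T$ is $2k$.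

When every triangle of $\mathcal T$ is a unit equilateral triangle, a face with $D$ sides becomes a cell centered at its hub. The rim edge of each triangle is at distance $\frac{\sqrt3}2$ from the hub, so
$$R(\theta)=\frac{\sqrt3/2}{\cos(\theta-\pi/6)},\qquad \frac{R'}{R}=\tan\bigl(\theta-\tfrac\pi6\bigr)\in\bigl[-\tfrac1{\sqrt3},\tfrac1{\sqrt3}\bigr].$$
For example, $D=6$ gives a regular hexagon of side $1$. Each side of the face is an $x$-interval of length $1$. The point at signed distance $y$ from the midpoint of the side satisfies $\tan(\theta-\frac\pi6)=2y/\sqrt3$, so its $x$-coordinate relative to the center of the interval is $\frac3\pi\arctan(2y/\sqrt3)$.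

**Dual cells.** Let $\mathcal T$ be any graph of a triangulation of the plane, with all faces unit equilateral. Cut each face into three kites by joining its barycenter to its edge midpoints. The kites at $v$ form a cell $Q_v$ with $D=\deg v$ and $R(\theta)=\frac12/\cos\theta$ on $[0,\frac\pi6]$, extended symmetrically about $\frac\pi6$. Thus $|R'/R|\le\tan\frac\pi6=1/\sqrt3$. Each edge $e$ at $v$ has a *dual side*, the segment of the perpendicular bisector of $e$ between the barycenters of the two faces at $e$. It is seen from $v$ under the angles $[-\frac\pi6,\frac\pi6]$ around $e$, so it is an $x$-interval of length $1$. The point at signed height $y$ has $x$-coordinate $\frac3\pi\arctan(2y)$ relative to the center.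

In both cases the formula is odd in $y$ and is the same seen from either of the two cells that share the side. Therefore:

> **(2)** Along a common side, the $x$-coordinates of the two cells agree up to an isometry of the unit interval.

In particular "uniform with respect to $x$ on a side" has a meaning that does not depend on the cell.

**Lemma 1 (distortion).** (i) If $F$ is locally Lipschitz on $C_D$ and constant for large $h$, then $\int_Q|\nabla(F\circ\psi)|^2\le2\int_{C_D}|\nabla F|^2$.

(ii) For every Borel $\rho\ge0$ on $Q$ there is a Borel $\tilde\rho\ge0$ on $C_D$ with $\int\tilde\rho^2\le2\int_Q\rho^2$, such that $\int_{\psi^{-1}\circ c}\rho\,ds\le\int_c\tilde\rho\,ds$ for every piecewise smooth curve $c$ in $C_D$ that meets the lines $x\in\frac12\mathbb Z$ in a finite set.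

*Proof.* **Step 1: singular values.** We bound how far $\psi$ is from conformal. Up to translation $\psi=\frac3\pi(\theta,\ \ln R(\theta)-t)$ with $t=\ln r$, and $\frac1r\partial_\theta,\frac1r\partial_t$ is an orthonormal frame. In this frame
$$D\psi=\frac3{\pi r}\,\mathcal M,\qquad \mathcal M=\begin{pmatrix}1&0\\ g&-1\end{pmatrix},\qquad g=\frac{R'}R .$$
Since $|\det\mathcal M|=1$, the singular values of $\mathcal M$ are $\sigma,\sigma^{-1}$ with $\sigma\ge1$. The trace of $\mathcal M^{T}\mathcal M$ gives $\sigma^2+\sigma^{-2}=2+g^2\le\frac73<\frac52=2+\frac12$. As $u\mapsto u+1/u$ is increasing on $[1,\infty)$, we get $\sigma^2<2$. The Jacobian is $J_\psi=(3/\pi r)^2$. All this holds off the lines $x\in\frac12\mathbb Z$, which contain all kinks of $R$ in both kinds of cells.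

**Step 2: functions.** For (i), $|\nabla(F\circ\psi)|^2\le\sigma^2J_\psi\,|\nabla F|^2\circ\psi\le 2J_\psi\,|\nabla F|^2\circ\psi$ almost everywhere. Integrate over $Q$ and change variables. Since $F$ is constant for large $h$, the function $F\circ\psi$ extends as a constant near $v$.

**Step 3: curves.** For (ii), the largest singular value of $D\psi^{-1}$ is $\frac{\pi r}3\sigma$. Put $\tilde\rho\circ\psi=\rho\,\frac{\pi r}3\sigma$ off the lines $x\in\frac12\mathbb Z$, and $\tilde\rho=0$ on them. A finite set of points does not contribute to a length integral, and $\psi^{-1}$ stretches length elements by at most $\frac{\pi r}3\sigma$, which gives the inequality for curves. Finally $(\tilde\rho\circ\psi)^2J_\psi=\sigma^2\rho^2\le2\rho^2$, and integrating gives $\int\tilde\rho^2\le2\int_Q\rho^2$. $\square$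

So, up to a factor $2$ in energies, a vertex of degree $D$ in the equilateral surface is a cylinder of circumference $D$. In the bare graph it is one vertex, and passing through it costs the same whatever $D$ is. On the cylinder the cost of passing from one arc of the rim to another depends on the arcs. We will see two regimes. From one unit interval to the far side of the rim, passing is expensive, with a cost that grows like $\ln D$. Between two arcs of length $d$ separated by a unit gap, passing is cheap, with a cost of order at most $1/\ln d$. These two regimes decide a question about types of triangulations, which we now state.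

## 2. Three types of a plane triangulation graph, and five statements

A *plane triangulation graph* is the $1$-skeleton $\mathcal T=K^{(1)}$ of a triangulation $K$ of the plane, that is, an infinite, locally finite triangulation whose underlying space is homeomorphic to $\mathbb R^2$. Write $V$ for its vertex set. The running example is the triangular lattice, in which every vertex has degree $6$.

**Definition (CP-type).** A circle packing for $K$ assigns a circle to each vertex so that adjacent vertices get tangent circles in the pattern of $K$. It is univalent if the circles have disjoint interiors. By the Discrete Uniformization Theorem (He–Schramm), $K$ has a univalent maximal circle packing whose carrier $\mathbb G$ is either $\mathbb C$ or the unit disk $\mathbb D$, and exactly one of the two occurs. $\mathcal T$ is *CP-parabolic* if $\mathbb G=\mathbb C$ and *CP-hyperbolic* if $\mathbb G=\mathbb D$.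

For the triangular lattice, equal circles centered at the lattice points form a packing that fills $\mathbb C$. It is CP-parabolic.

**Definition (VEL-type).** A *vertex metric* is a function $m:V\to[0,\infty)$, with $\mathrm{area}(m)=\sum_vm(v)^2$. The $m$-length of a vertex path $\mathbf v=(v_0,v_1,\dots)$ is $\ell_m(\mathbf v)=\sum_im(v_i)$. A vertex path is *transient* if it is infinite and visits each vertex only finitely often. Fix $v_0$, let $\Gamma$ be the family of transient vertex paths starting at $v_0$, and put
$$\mathrm{VEL}(\mathcal T)=\sup_m\frac{\inf_{\mathbf v\in\Gamma}\ell_m(\mathbf v)^2}{\mathrm{area}(m)},$$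
the supremum over vertex metrics with $0<\mathrm{area}(m)<\infty$. $\mathcal T$ is *VEL-parabolic* if $\mathrm{VEL}(\mathcal T)=\infty$ and *VEL-hyperbolic* otherwise. This does not depend on $v_0$. It is known (He–Schramm) that CP-type and VEL-type coincide for every plane triangulation graph.

Try this by hand on the triangular lattice. There are $6k$ vertices at graph distance $k\ge1$ from $v_0$, and a transient path from $v_0$ must meet each of these spheres. Let $m=1/k$ on the $k$-th sphere for $1\le k\le n$ and $m=0$ elsewhere. Every path in $\Gamma$ has length at least $L_n=\sum_{k\le n}\frac1k$, while $\mathrm{area}(m)=\sum_{k\le n}6k\cdot k^{-2}=6L_n$. So $\mathrm{VEL}\ge L_n/6$ for all $n$, and the lattice is VEL-parabolic.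

**Definition (EQ-type).** Give each edge unit length and glue in a unit equilateral triangle for each face of $K$. This gives a piecewise flat surface $|\mathcal T|_{\mathrm{eq}}$. It carries a conformal atlas. For each edge $e$, the interior of the union of the two faces at $e$ is mapped to $\mathbb C$ by an orientation-preserving isometry. For each vertex $v$, the metric neighborhood of radius $\frac12$, with polar coordinates $(r,\theta)$, $\theta$ modulo $\deg(v)\pi/3$, is flattened to a disk by a power map, namely $(r,\theta)\mapsto r^{6/\deg v}e^{6i\theta/\deg v}$. The overlap maps are conformal. So $|\mathcal T|_{\mathrm{eq}}$ becomes a non-compact simply connected Riemann surface $S=S(\mathcal T)$. By the uniformization theorem it is conformally equivalent to exactly one of $\mathbb C$ and $\mathbb D$. $\mathcal T$ is *EQ-parabolic* if $S\cong\mathbb C$ and *EQ-hyperbolic* if $S\cong\mathbb D$.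

For the triangular lattice $S$ is $\mathbb C$ itself, so all three types are parabolic. It is known that EQ-type coincides with CP-type for plane triangulation graphs of bounded degree.

The following problem is posed in Philip L. Bowers, "Combinatorics encoding geometry: the legacy of Bill Thurston in the story of one theorem", arXiv:2008.12357 (2020).

**Problem.** Prove or disprove: For any plane triangulation graph, EQ-type coincides with VEL-type, and therefore with CP-type.

The statement is false, in both directions. Here is what we shall prove.

**Theorem 1.** For every sequence of integers $s_1,s_2,\dots\ge1$, the plane triangulation graph $\mathcal T(s)$ built in Section 5 is VEL-hyperbolic, hence CP-hyperbolic. If $\sum_j2^{-j}\ln(2s_j+1)=\infty$ (for example $s_j=\lceil e^{2^j}\rceil$), then $\mathcal T(s)$ is EQ-parabolic.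

**Theorem 2.** There is a plane triangulation graph that is VEL-parabolic, hence CP-parabolic, but EQ-hyperbolic.

In both examples every edge has an endpoint of degree $\le8$. So neither EQ-hyperbolicity nor VEL/CP-hyperbolicity implies the other, even when no two vertices of degree greater than $8$ are adjacent.

**Theorem 3.** Let $\mathcal T$ be any plane triangulation graph. Suppose there is a random transient vertex path from $v_0$ whose expected visit numbers $P(v)=\mathbb E\,\#\{i:v_i=v\}$ satisfy $\sum_vP(v)^2(1+\ln\deg v)<\infty$. Then $\mathcal T$ is both VEL-hyperbolic and EQ-hyperbolic.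

**Corollary (sharpness).** $\mathcal T(s)$ is EQ-hyperbolic if and only if $\sum_j2^{-j}\ln(2s_j+1)<\infty$. In Theorem 3 the weight $\ln\deg$ cannot be replaced by any $w(\deg)$ with $w(d)=o(\ln d)$.

**Proposition 4.** If simple random walk on $\mathcal T$ is recurrent, then $\mathcal T$ is both VEL-parabolic and EQ-parabolic.

We use the quoted He–Schramm theorem (VEL-type equals CP-type), the uniformization theorem and, for Proposition 4 only, the standard capacity criterion for recurrence.

## 3. Energies that force $\mathbb C$, random curves that force $\mathbb D$

Gradients, lengths and areas on $S$ refer to the flat metric on $S\setminus V$. The set $V$ is closed and discrete, so it has no area. The Dirichlet integral $\int_S|\nabla F|^2$ is conformally invariant. The random curves below are given by Borel formulas in countably many random parameters, so the integrals along them are measurable.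

**Lemma 2.** (a) Suppose there are compactly supported continuous $F_n:S\to[0,1]$, locally Lipschitz on $S\setminus V$, equal to $1$ on a fixed nonempty open set $U$, with $\int_S|\nabla F_n|^2\to0$. Then $S\cong\mathbb C$.

(b) Suppose there is a random piecewise smooth curve $\gamma:[0,\infty)\to S$ that almost surely avoids $V$ and leaves every compact set, and a constant $C$ with $\mathbb E\int_\gamma\rho\,ds\le C\bigl(\int_S\rho^2\,dA\bigr)^{1/2}$ for all Borel $\rho\ge0$. Then $S\cong\mathbb D$.

*Proof.* **Part (a).** We show that on a disk the energy has a positive lower bound. Suppose $\Phi:\mathbb D\to S$ is conformal, normalized so that $\Phi(0)\in U$, and choose $\delta>0$ with $\Phi(\overline{B(0,\delta)})\subset U$. Let $G=F_n\circ\Phi$. The set $\Phi^{-1}(V)$ is countable, so all but countably many radii avoid it, except possibly at the center. On such a radius $G$ is locally Lipschitz on $[\delta,1)$, equals $1$ at radius $\delta$, and vanishes near radius $1$, since $F_n$ has compact support. For almost every angle, $|\partial_rG|\le|\nabla G|$ at almost every $r$. Hence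
$$1\le\int_\delta^1|\nabla G|\,dr,\qquad\text{so}\qquad 1\le\int_\delta^1\frac{dr}r\int_\delta^1|\nabla G|^2r\,dr=\ln\frac1\delta\int_\delta^1|\nabla G|^2\,r\,dr$$
by Cauchy–Schwarz. Integrating over the angles and using conformal invariance, $2\pi\le\ln(1/\delta)\int_S|\nabla F_n|^2$. This is false for large $n$, so $S\not\cong\mathbb D$.

**Part (b).** On the plane there is a $\rho$ of finite area for which every curve to infinity is infinitely long. Suppose $\Phi:S\to\mathbb C$ is conformal. Let $g(w)=1/(|w|\ln|w|)$ for $|w|\ge e$ and $g=0$ otherwise. Put $\rho=|\Phi'|\,g\circ\Phi$ on $S\setminus V$, where $|\Phi'|$ is taken with respect to the flat metric, and $\rho=0$ on $V$. Then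
$$\int_S\rho^2\,dA=\int g^2=2\pi\int_e^\infty\frac{dr}{r\ln^2r}=2\pi,$$
so $\mathbb E\int_\gamma\rho\,ds<\infty$. But almost surely $|\Phi(\gamma)|\to\infty$. So from some time on $|\Phi(\gamma)|>e$, and from then on $\int_\gamma\rho\,ds\ge\int d\ln\ln|w|=\infty$. This is a contradiction, so $S\not\cong\mathbb C$. $\square$

## 4. The price of crossing one cell: $D$ against $\ln D$

**The vertex side.** Suppose a random path in $\Gamma$ has expected visit numbers $P(v)$ with $\sum_vP(v)^2<\infty$. For every vertex metric $m$,
$$\inf_\Gamma\ell_m\le\mathbb E\,\ell_m=\sum_vP(v)m(v)\le\Bigl(\sum_vP(v)^2\Bigr)^{1/2}\mathrm{area}(m)^{1/2},\qquad\text{so}\qquad \mathrm{VEL}(\mathcal T)\le\sum_vP(v)^2.\tag{3}$$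

**A first attempt.** It is natural to try to turn such a path into a random curve on $S$ and apply Lemma 2(b). Whenever the path passes through $v$, the curve must cross the dual cell $Q_v$ from a point of one side to a point of another, both uniform with respect to $x$. In the cylinder $C_D$, $D=\deg v$, these are points $(x,0)$ and $(x',0)$ with $x,x'$ uniform on unit intervals $I,I'$. A simple choice is this: take a height $H$ uniform on $[0,1]$ and independent of $(x,x')$, go up vertically to $(x,H)$, go horizontally along the shorter arc to $(x',H)$, and go down. Each vertical part contributes at most $\iint_{I\times[0,1]}\tilde\rho\le\|\tilde\rho\|_2$ to $\mathbb E\int\tilde\rho\,ds$, or the same with $I'$. The horizontal part contributes at most $\iint_{(\mathbb R/D\mathbb Z)\times[0,1]}\tilde\rho\le\sqrt D\,\|\tilde\rho\|_2$. By Lemma 1(ii), summing over cells,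
$$\mathbb E\int_\gamma\rho\,ds\le\sum_vP(v)\sqrt2\,\bigl(2+\sqrt{\deg v}\bigr)\|\rho\|_{L^2(Q_v)} .$$
By Cauchy–Schwarz this is enough when $\sum_vP(v)^2\deg v<\infty$, in particular when $\sum P^2<\infty$ and degrees are bounded. When degrees are unbounded, the factor $\deg v$ is where the attempt stops. The loss is real for these curves. Suppose every shorter arc from $I$ to $I'$ contains a fixed arc of length $L$. Then for $\tilde\rho$ the indicator of that arc times $[0,1]$, the horizontal part has $\mathbb E\int\tilde\rho\,ds=L=\sqrt L\,\|\tilde\rho\|_2$.

**Climb while spreading.** The wasteful feature is that all the horizontal travel takes place in a band of height $1$. The cylinder has room: we can let the curve climb, and at height $h$ spread its position over a width of about $h$. At height $D$ it is spread over the whole circle and has forgotten where it came from. Then it comes down in the same way.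

**Lemma 3.** Let $I,I'$ be unit intervals in $\mathbb R/D\mathbb Z$. Let $x,x'$ be uniform on $I,I'$ (possibly dependent on each other), and let $y$ be uniform on $\mathbb R/D\mathbb Z$ and independent of $(x,x')$. Let $c$ go straight from $(x,0)$ to $(y,D)$ and then straight from $(y,D)$ to $(x',0)$, each time by the segment with horizontal displacement in $[-D/2,D/2]$. Then for every Borel $\tilde\rho\ge0$ on $C_D$
$$\mathbb E\int_c\tilde\rho\,ds\le\bigl(10(1+\ln D)\bigr)^{1/2}\|\tilde\rho\|_2 .$$

*Proof.* **Step 1: the law of the first leg.** Lift the first leg to $\mathbb R\times[0,\infty)$. Conditionally on $x$, the difference $y-x$ is uniform on the circle. So the horizontal displacement $Y$ is uniform on $[-D/2,D/2]$ and independent of $x$. At height $h\le D$ the leg is at $x+\frac hDY$, a sum of independent variables uniform on intervals of lengths $1$ and $h$. Its density $p_h$ therefore satisfies $p_h\le\min(1,1/h)$ and is supported in an interval of length $1+h\le 1+D\le2D$.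

**Step 2: Cauchy–Schwarz.** The length element is $ds=\sqrt{1+(Y/D)^2}\,dh\le\frac{\sqrt5}2dh$. An interval of length at most $2D$ covers almost every point of the circle $\mathbb R/D\mathbb Z$ at most twice. So the integral of the lifted $\tilde\rho^2$ over the supports of the $p_h$, $0\le h\le D$, is at most $2\|\tilde\rho\|_2^2$. Hence
$$\mathbb E\int_{\text{leg}}\tilde\rho\,ds\le\frac{\sqrt5}2\int_0^D\!\!\int p_h\tilde\rho\,dx\,dh\le\frac{\sqrt5}2\Bigl(\int_0^D\!\!\int p_h^2\,dx\,dh\Bigr)^{1/2}\bigl(2\|\tilde\rho\|_2^2\bigr)^{1/2}.$$
Since $\int p_h=1$, we have $\int p_h^2\,dx\le\min(1,1/h)$, and $\int_0^D\min(1,1/h)\,dh=1+\ln D$. So one leg contributes at most $\bigl(\frac52(1+\ln D)\bigr)^{1/2}\|\tilde\rho\|_2$.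

**Step 3: the second leg.** Traversed backward it is the first leg with $x'$ in place of $x$, and $y$ is independent of $x'$. Adding two equal bounds doubles the constant, and $2\bigl(\frac52\bigr)^{1/2}=\sqrt{10}$. $\square$

Almost surely both legs are non-vertical, so $c$ meets the lines $x\in\frac12\mathbb Z$ finitely often and Lemma 1(ii) applies. Also, $c$ has $h>0$ except at its two ends.

**The logarithm cannot be avoided.** Let $D=2s+3$, with $x\in[-\frac D2,\frac D2]$, and consider curves in $C_D$ from the unit interval $|x|\le\frac12$ of the rim to the far arc $s+\frac12\le|x|\le\frac D2$ of the rim. Put $\tilde\rho=\frac1{r\ln(2s+1)}$ on the half annulus $\frac12\le r\le s+\frac12$, where $r=\sqrt{x^2+h^2}$, and $\tilde\rho=0$ elsewhere. Each such curve has to traverse the half annulus, which is embedded since $s+\frac12<\frac D2$, so $\int\tilde\rho\,ds\ge\int_{1/2}^{s+1/2}\frac{dr}{r\ln(2s+1)}=1$. On the other hand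
$$\|\tilde\rho\|_2^2=\pi\int_{1/2}^{s+1/2}\frac{r\,dr}{r^2\ln^2(2s+1)}=\frac{\pi}{\ln(2s+1)}.\tag{4}$$
So any random curve of this kind has $\mathbb E\int\tilde\rho\,ds\ge\bigl(\ln(2s+1)/\pi\bigr)^{1/2}\|\tilde\rho\|_2$. Thus (3) charges a vertex $P(v)^2$ for being crossed, while a crossing from a unit interval to the far side of the cylinder has to be charged about $P(v)^2\ln\deg v$. The first counterexample is designed to make this difference decisive.

## 5. Rings of tall polygons: VEL-hyperbolic and EQ-parabolic

**Construction of $\mathcal T(s)$.** Let $Z_j$ ($j\ge0$) be concentric cycles tending to infinity, where $Z_j$ has $N_j=3\cdot2^j$ vertices $z_j(i)$, $i\in\mathbb Z/N_j$. In the ring $R_j$ between $Z_{j-1}$ and $Z_j$ ($j\ge1$), join $z_{j-1}(i)$ to $z_j(2i)$ by a path of $s_j$ edges, for each $i\in\mathbb Z/N_{j-1}$. This is the map $M$. Its faces are the triangle inside $Z_0$ and polygons $Q_j(i)$, $i\in\mathbb Z/N_{j-1}$. The polygon $Q_j(i)$ has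

* one bottom edge $z_{j-1}(i)z_{j-1}(i+1)$,
* two top edges $z_j(2i)z_j(2i+1)z_j(2i+2)$,
* two sides of $s_j$ edges each,

so it has $D_j=2s_j+3$ edges in all. The map has no loops or multiple edges, and its faces are bounded by simple cycles since $N_{j-1}\ge3$. Let $\mathcal T(s)$ be the coned triangulation.

A vertex $z_j(i)$ has two neighbors on its cycle, one outward path, and an inward path if $j\ge1$ and $i$ is even. So its $M$-degree is at most $4$. Interior vertices of the paths have $M$-degree $2$. Hence non-hub vertices have $\mathcal T$-degree $\le8$. Hubs are pairwise non-adjacent, so every edge has an endpoint of degree $\le8$. For $s_j=\lceil e^{2^j}\rceil$ we get $s_1=8$, $s_2=55$, $s_3=2981$, so the hubs of the first three rings have degrees $19$, $113$ and $5965$.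

Heuristically, ring $j$ has about $2^j$ polygons in parallel. Vertices charge $2^{-j}$ for crossing it, whatever $s_j$ is. The surface charges about $2^{-j}\ln s_j$.

*Proof of Theorem 1.*

**Step 1: VEL-hyperbolic.** We exhibit a random path with $\sum P^2=3$. Let $v_0$ be the hub of $Q_1(0)$. From the hub of $Q_j(i)$ choose $i'\in\{2i,2i+1\}$ with probability $\frac12$ each. Go to $z_j(i')$, which is on the top of $Q_j(i)$ and on the bottom of $Q_{j+1}(i')$, and then to the hub of $Q_{j+1}(i')$. The path visits each vertex at most once, so it is transient. In ring $R_j$ it visits exactly one of the hubs of $Q_j(0),\dots,Q_j(2^{j-1}-1)$, each with probability $2^{-(j-1)}$. On $Z_j$, $j\ge1$, it visits exactly one of $z_j(0),\dots,z_j(2^j-1)$, each with probability $2^{-j}$. So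
$$\sum_vP(v)^2=\sum_{j\ge1}2^{j-1}\,2^{-2(j-1)}+\sum_{j\ge1}2^j\,2^{-2j}=2+1=3.$$
By (3), $\mathrm{VEL}(\mathcal T(s))\le3$. So $\mathcal T(s)$ is VEL-hyperbolic, and by He–Schramm it is CP-hyperbolic.

**Step 2: a function that changes across one ring at low energy.** Now suppose $\sum_j2^{-j}\ln(2s_j+1)=\infty$. We build functions for Lemma 2(a), one ring at a time. Write $s=s_j$, $D=2s+3$. On $Q_j(i)$ use cylinder coordinates with $x\in[-\frac D2,\frac D2]$ centered at the midpoint of the bottom edge. The bottom edge is $|x|\le\frac12$, the sides are $\frac12\le|x|\le s+\frac12$, and the top is $s+\frac12\le|x|\le s+\frac32=\frac D2$. Let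
$$f_j=\varphi\bigl(\sqrt{x^2+h^2}\bigr),\qquad\varphi(r)=\begin{cases}0,&r\le\frac12,\\ \ln(2r)/\ln(2s+1),&\frac12\le r\le s+\frac12,\\ 1,&r\ge s+\frac12.\end{cases}$$
This is well defined and fits together across the ring:

* $f_j=1$ at $|x|=\frac D2$ and for large $h$. So $f_j$ is well defined and continuous on the cell, and constant near the hub.
* $f_j=0$ on the bottom and $f_j=1$ on the top.
* On each side, at $x$-distance $y$ from its lower end, $f_j=\varphi(\frac12+y)$. By (2) this $x$-distance is the same seen from the neighboring polygon, whose side has the same lower end. So the functions on the two polygons agree on the common side.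

Extend $f_j$ by $0$ inside $Z_{j-1}$ and by $1$ outside $Z_j$. The result is continuous on $S$. It is locally Lipschitz off $V$, because on each closed cell minus its hub it is a locally Lipschitz function composed with the locally Lipschitz map $\psi$. By the computation in (4), the cylinder energy on one polygon is $\pi/\ln(2s+1)$. By Lemma 1(i), summing over the $3\cdot2^{j-1}$ polygons of $R_j$,
$$\int_S|\nabla f_j|^2\le2\cdot3\cdot2^{j-1}\cdot\frac\pi{\ln(2s_j+1)}=E_j,\qquad E_j:=\frac{3\pi2^j}{\ln(2s_j+1)}.$$

**Step 3: combining the rings.** We distribute the total drop from $1$ to $0$ over $n$ rings in the best proportion for these bounds. Let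
$$F_n=1-\sum_{j\le n}\lambda_jf_j,\qquad\lambda_j=\frac{E_j^{-1}}{\sum_{k\le n}E_k^{-1}}.$$
Since $\lambda_j\ge0$ and $\sum_{j\le n}\lambda_j=1$, we have $0\le F_n\le1$, $F_n=1$ inside $Z_0$, and $F_n=0$ outside $Z_n$. The gradient of $f_j$ lives in $R_j$, and the rings overlap only in null sets, so
$$\int_S|\nabla F_n|^2\le\sum_{j\le n}\lambda_j^2E_j=\Bigl(\sum_{j\le n}E_j^{-1}\Bigr)^{-1}=\frac{3\pi}{\sum_{j\le n}2^{-j}\ln(2s_j+1)}\longrightarrow0.$$
Lemma 2(a), with $U$ the open disk inside $Z_0$, gives $S\cong\mathbb C$. So $\mathcal T(s)$ is EQ-parabolic. For $s_j=\lceil e^{2^j}\rceil$ each term $2^{-j}\ln(2s_j+1)$ is at least $1$, so the series diverges. $\blacksquare$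

This disproves the statement in the Problem.

## 6. Rings of wide polygons: VEL-parabolic and EQ-hyperbolic

For the opposite direction we use the other regime of the cylinder. Consider a polygon with $d$ bottom edges, $d$ top edges and two sides of one edge each. On the rim of its cylinder, bottom and top are two arcs of length $d$ separated by unit gaps. Half circles centered at the midpoint of a gap join one arc to the other at every scale from $1$ to $d$, and spreading a curve evenly over the scales makes the charge about $1/\ln d$. A vertex path still pays for a vertex in each such ring. So with $n$ polygons in parallel, the vertices charge about $1/n$ per ring and the surface about $1/(n\ln d)$. Stacking $n$ such rings makes a block with charge about $1$ for the vertices and about $1/\ln d$ for the surface. With $\ln d_j$ of order $j^2$, the total over all blocks is infinite for vertices and finite for the surface. Between blocks we must change $n$ and $d$. By Lemma 3 a transition polygon costs only a logarithm of its degree, about $j^2$, and this is divided by $n_j$ of order $2^j$.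

**Construction.** For $j\ge1$ let $n_j=h_j=3\cdot2^j$ and $d_j=2^{j^2}$. Block $j$ has concentric cycles $Z_{j,0},\dots,Z_{j,h_j}$, each with vertices $z_{j,k}(i)$, $i\in\mathbb Z/(n_jd_j)$.

* In the ring $R_{j,k}$ between $Z_{j,k-1}$ and $Z_{j,k}$, $1\le k\le h_j$, put the radial edges $z_{j,k-1}(id_j)z_{j,k}(id_j)$, $i\in\mathbb Z/n_j$. This creates $n_j$ polygons $Q_{j,k}(i)$ with bottom and top paths (from index $id_j$ to $(i+1)d_j$) of $d_j$ edges and sides of one edge, so with $2d_j+2$ edges.
* The cycle $Z_{j+1,0}$ has $n_{j+1}d_{j+1}=2n_jd_{j+1}$ edges. Between $Z_{j,h_j}$ and $Z_{j+1,0}$ put the radial edges $z_{j,h_j}(id_j)z_{j+1,0}(2id_{j+1})$, $i\in\mathbb Z/n_j$. This creates $n_j$ polygons $Q^*_j(i)$ with $d_j$ bottom edges, $2d_{j+1}$ top edges and one-edge sides, so with $D^*_j=d_j+2d_{j+1}+2$ edges.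

Cone all faces, including the disk inside $Z_{1,0}$, whose hub is $v_0$. For instance, block $1$ has cycles of $12$ vertices and hubs of degree $6$, the hubs of the first transition have degree $36$, and block $2$ has cycles of $192$ vertices and hubs of degree $34$. The map is simple, with faces bounded by simple cycles. A vertex on a cycle has at most one inner and one outer radial edge, so its $M$-degree is at most $4$ and its $\mathcal T$-degree at most $8$. As before, every edge has an endpoint of degree $\le8$.

*Proof of Theorem 2.*

**Step 1: VEL-parabolic.** We find many small disjoint sets that every path in $\Gamma$ meets. For $1\le k\le h_j$ let $X_{j,k}$ consist of the $n_j$ hubs of $R_{j,k}$ and the $n_j$ vertices $z_{j,k-1}(id_j)$. These sets are pairwise disjoint and have $2n_j$ elements. Every edge from the vertices on or inside $Z_{j,k-1}$ to the remaining vertices is either a hub edge of $R_{j,k}$, with its hub in $X_{j,k}$, or a radial edge of $R_{j,k}$, with its inner end in $X_{j,k}$. A transient path from $v_0$ leaves every finite set, so it uses such an edge and meets $X_{j,k}$. Let $m=\frac1{2n_j}$ on $X_{j,k}$ for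 $j\le N$ and all $k$, and $m=0$ elsewhere. Every path in $\Gamma$ has length at least $\sum_{j\le N}h_j/(2n_j)=N/2$, and
$$\mathrm{area}(m)=\sum_{j\le N}h_j\cdot2n_j\cdot\frac1{4n_j^2}=\frac N2 .$$
So $\mathrm{VEL}\ge N/2$ for all $N$, that is, $\mathrm{VEL}=\infty$. By He–Schramm the graph is CP-parabolic.

**Step 2: the random curve.** We now choose the random data for Lemma 2(b). Choose $i_1$ uniform in $\mathbb Z/n_1$, and then $i_{j+1}\in\{2i_j,2i_j+1\}$ with probability $\frac12$ each. Since $n_{j+1}=2n_j$, the index $i_j$ is uniform on $\mathbb Z/n_j$. Independently of these and of each other choose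

* $a_j\in\{1,\dots,d_j-1\}$ with $\Pr(a_j=a)=\frac1{aH_j}$, where $H_j=\sum_{a=1}^{d_j-1}\frac1a\ge\int_1^{d_j}\frac{du}u=\ln d_j$;
* $t_j$ uniform on $[0,1]$;
* $y_j$ uniform on the circle of circumference $D_j^*$.

In block $j$ the curve crosses each $Z_{j,k}$, $0\le k\le h_j$, at the point of the edge $z_{j,k}(i_jd_j+a_j)z_{j,k}(i_jd_j+a_j+1)$ whose $x$-coordinate is $t_j$ along the edge, counted from the first endpoint. By (2) this point does not depend on the cell used. It remains to join these points inside the polygons.

**Step 3: crossing a polygon of a block.** In $Q=Q_{j,k}(i_j)$ we have $D=2d_j+2$. Put $x=0$ at the midpoint of the left radial edge and orient $x$ so that the top is $\frac12\le x\le d_j+\frac12$ and the bottom is $-d_j-\frac12\le x\le-\frac12$. The crossing points on the top and bottom are at $x=r$ and $x=-r$ with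
$$r=\tfrac12+a_j+t_j\le d_j+\tfrac12<\tfrac D2=d_j+1 .$$
Let $\gamma$ follow the half circle $|x+ih|=r$ from $x=-r$ to $x=r$. The half disk $\{|x+ih|<D/2,\ h\ge0\}$ embeds in the cylinder, so this makes sense. As $t_j$ runs over $[0,1]$ and $a_j=a$, the radius $r$ is uniform over $[a+\frac12,a+\frac32]$. So for Borel $\tilde\rho\ge0$, conditionally on $i_j$,
$$\mathbb E\int\tilde\rho\,ds=\iint\kappa\tilde\rho\,dA,\qquad\kappa=\frac1{aH_j}\ \text{ on }\ a+\tfrac12\le r<a+\tfrac32,\quad1\le a\le d_j-1,$$
with $\kappa=0$ elsewhere. The half annulus $a+\frac12\le r<a+\frac32$ has area $\frac\pi2(2a+2)$, and $a+1\le2a$, so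
$$\iint\kappa^2=\sum_{a=1}^{d_j-1}\frac{\pi(a+1)}{a^2H_j^2}\le\frac{2\pi}{H_j^2}\sum_{a=1}^{d_j-1}\frac1a=\frac{2\pi}{H_j}\le\frac{2\pi}{\ln d_j}.$$
By Cauchy–Schwarz the conditional expectation is at most $(2\pi/\ln d_j)^{1/2}\|\tilde\rho\|_2$.

**Step 4: crossing a transition polygon.** In $Q^*=Q^*_j(i_j)$ the curve goes from the crossing point on $Z_{j,h_j}$, which is on the bottom, to the one on $Z_{j+1,0}$. The top of $Q^*_j(i_j)$ runs from index $2i_jd_{j+1}$ to $(2i_j+2)d_{j+1}$. The second point lies on it because $i_{j+1}\in\{2i_j,2i_j+1\}$. Use the curve of Lemma 3 with $y=y_j$. Conditionally on $i_j,a_j,i_{j+1},a_{j+1}$, the endpoints are uniform with respect to $x$ on two unit intervals (through $t_j$ and $t_{j+1}$), and $y_j$ is uniform and independent of them. So Lemma 3 applies. Its bound does not depend on the intervals, so conditionally on $i_j$ alone the expectation is at most $(10(1+\ln D_j^*))^{1/2}\|\tilde\rho\|_2$.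

**Step 5: adding up.** The resulting curve starts on $Z_{1,0}$ and leaves every compact set, since it passes through the successive rings outward. It almost surely avoids $V$, because it meets the rims of cells only at crossing points with $0<t_j<1$ and stays at finite height in each cell. It almost surely meets the lines $x\in\frac12\mathbb Z$ of each cell in finitely many points. Each polygon of block $j$, and each polygon of transition ring $j$, is used with probability $1/n_j$. By Lemma 1(ii) in each polygon, and Cauchy–Schwarz over the polygons, which have disjoint interiors,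
$$\mathbb E\int_\gamma\rho\,ds\le\sqrt2\Bigl(\sum_jh_jn_j\cdot\frac1{n_j^2}\cdot\frac{2\pi}{\ln d_j}+\sum_jn_j\cdot\frac1{n_j^2}\cdot10(1+\ln D_j^*)\Bigr)^{1/2}\|\rho\|_2 .$$
Since $h_j=n_j$ and $\ln d_j=j^2\ln2$, the first sum is $\sum_j\frac{2\pi}{j^2\ln2}<\infty$. Since $d_j\le d_{j+1}$ and $2\le2d_{j+1}$, we have $D_j^*\le5d_{j+1}$, so the second sum is at most $\sum_j\frac{10(1+\ln5+(j+1)^2\ln2)}{3\cdot2^j}<\infty$. Lemma 2(b) gives $S\cong\mathbb D$. $\blacksquare$

## 7. The logarithmic weight and its sharpness

The two-leg curves of Lemma 3 repair the first attempt of Section 4, with $\ln\deg v$ in place of $\deg v$.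

*Proof of Theorem 3.*

**Step 1: VEL.** The hypothesis gives $\sum_vP(v)^2<\infty$, so $\mathrm{VEL}<\infty$ by (3).

**Step 2: the curve.** Use the dual cells $Q_v$. Given the random path $(v_0,v_1,\dots)$, choose independent points $x_i$, uniform with respect to the $x$-coordinate, on the dual side of the edge $v_iv_{i+1}$. This side lies on the rims of both $Q_{v_i}$ and $Q_{v_{i+1}}$, and by (2) "uniform" means the same for both. In $Q_{v_i}$, $i\ge1$, join $x_{i-1}$ to $x_i$ by the curve of Lemma 3 with a fresh independent $y_i$. If $v_{i-1}=v_{i+1}$, the two unit intervals coincide, which Lemma 3 allows. Let $\gamma$ be the concatenation. It avoids $V$, because the vertices are the cell centers, at $h=\infty$. Almost surely it meets the lines $x\in\frac12\mathbb Z$ of each cell finitely often on each visit. It leaves every compact set, since the path is transient and the cells are compact and locally finite.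

**Step 3: the estimate.** Condition on the path. Lemmas 1(ii) and 3 bound the expected contribution of each visit to $v$ by $\sqrt2\,(10(1+\ln\deg v))^{1/2}\|\rho\|_{L^2(Q_v)}$. Now average over the path and use Cauchy–Schwarz, the cells having disjoint interiors:
$$\mathbb E\int_\gamma\rho\,ds\le\sum_vP(v)\bigl(20(1+\ln\deg v)\bigr)^{1/2}\|\rho\|_{L^2(Q_v)}\le\Bigl(20\sum_vP(v)^2(1+\ln\deg v)\Bigr)^{1/2}\|\rho\|_2 .$$
By Lemma 2(b), $S\cong\mathbb D$. $\blacksquare$

*Proof of the Corollary.*

**Step 1: the dichotomy for $\mathcal T(s)$.** If $\sum_j2^{-j}\ln(2s_j+1)=\infty$, Theorem 1 gives EQ-parabolicity. If the sum is finite, use the random path from Step 1 of the proof of Theorem 1. Its hubs have degrees $2s_j+3$ and its other vertices degrees at most $8$, so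
$$\sum_vP(v)^2(1+\ln\deg v)\le\sum_{j\ge1}2^{-(j-1)}\bigl(1+\ln(2s_j+3)\bigr)+\sum_{j\ge1}2^{-j}(1+\ln8).$$
This is finite, because $\frac{2s_j+3}{2s_j+1}\le\frac53$. Theorem 3 gives EQ-hyperbolicity. For example, $s_j=4^j$ gives an EQ-hyperbolic graph, although for this path $\sum_vP(v)^2\deg v\ge\sum_j2^{-(j-1)}\cdot2\cdot4^j=\infty$, so the condition from the first attempt is not met.

**Step 2: choosing degrees against a weaker weight.** Let $w\ge0$ with $w(d)/\ln d\to0$. We look for $s$ such that the weighted sum with $w$ is finite while $\mathcal T(s)$ is EQ-parabolic. Choose $1\le j_1<j_2<\cdots$ so sparse that for $s_{j_k}=\lceil\exp(2^{j_k})\rceil$ the degree $D=2s_{j_k}+3$ satisfies $w(D)\le2^{-k}\ln D$. Put $s_j=1$ for all other $j$. Since $2s_{j_k}+3\le2e^{2^{j_k}}+5\le e^2e^{2^{j_k}}$ (note that $e^2-2>5$), we have $\ln(2s_{j_k}+3)\le2^{j_k}+2$. Hence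
$$2^{-j_k}w(2s_{j_k}+3)\le2^{-k}\bigl(1+2\cdot2^{-j_k}\bigr)\le2\cdot2^{-k}.$$

**Step 3: both properties.** For the random path used in Step 1, the hubs in the rings $R_{j_k}$ contribute at most $\sum_k2\cdot2\cdot2^{-k}<\infty$ to $\sum_vP(v)^2w(\deg v)$. The remaining hubs have degree $5$ and the non-hub vertices have degree $\le8$. There $w$ is bounded, and $\sum_vP(v)^2=3$. Hence $\sum_vP(v)^2(1+w(\deg v))<\infty$. But $2^{-j_k}\ln(2s_{j_k}+1)\ge1$ for all $k$, so the sum in Theorem 1 diverges and $\mathcal T(s)$ is EQ-parabolic. Thus Theorem 3 fails with $w$ in place of $\ln$. $\blacksquare$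

## 8. Recurrent graphs

Proposition 4 says that both VEL-hyperbolicity and EQ-hyperbolicity imply transience of simple random walk. The proof uses one textbook fact (Lyons–Peres, *Probability on Trees and Networks*, Ch. 2): recurrence is equivalent to the existence of finitely supported $f_n:V\to[0,1]$ with $f_n(v_0)=1$ and $\mathcal E(f_n)=\sum_{uv\in E}(f_n(u)-f_n(v))^2\to0$, where $E$ is the set of edges.

*Proof of Proposition 4.*

**Step 1: VEL.** We turn $f_n$ into a vertex metric. Put $m_n(v)=\max_{u\sim v}|f_n(u)-f_n(v)|$. A transient path from $v_0$ leaves the support of $f_n$, so its length is at least $\sum_i|f_n(v_i)-f_n(v_{i+1})|\ge1$. In particular $m_n\ne0$. Also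
$$\mathrm{area}(m_n)\le\sum_v\sum_{u\sim v}(f_n(u)-f_n(v))^2=2\mathcal E(f_n)\to0 .$$
Hence $\mathrm{VEL}\ge1/(2\mathcal E(f_n))\to\infty$, so $\mathrm{VEL}=\infty$.

**Step 2: EQ, preparing the functions.** Lemma 2(a) needs functions equal to $1$ on an open set, so we first make them equal to $1$ around $v_0$. For a neighbor $u$ of $v_0$, $(1-f_n(u))^2\le\mathcal E(f_n)\to0$. So for large $n$ we have $f_n\ge\frac12$ at the finitely many neighbors of $v_0$, and $\min(1,2f_n)$ equals $1$ at $v_0$ and its neighbors. The map $u\mapsto\min(1,2u)$ is $2$-Lipschitz, so the energy of $\min(1,2f_n)$ is at most $4\mathcal E(f_n)$.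

**Step 3: EQ, extending to $S$.** Extend $\min(1,2f_n)$ linearly over each equilateral face. For a linear function on a triangle, the Dirichlet integral is half the sum, over the edges, of the cotangent of the opposite angle times the squared difference along the edge. For a unit equilateral triangle this is $\frac1{2\sqrt3}$ times the sum of the squared differences. Each edge lies on two faces, so the total Dirichlet integral is at most $\frac1{\sqrt3}\cdot4\mathcal E(f_n)=\frac4{\sqrt3}\mathcal E(f_n)\to0$. The extensions are continuous and locally Lipschitz with values in $[0,1]$. They are supported on finitely many faces and equal $1$ on the star of $v_0$. Lemma 2(a) gives $S\cong\mathbb C$. $\blacksquare$
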